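# Rainbow $K_k$-factors in families of graphs of minimum degree $(1-\frac1k)n$

## Systems, rainbow cliques, factors and richness

Throughout, $k\ge 2$ is an integer, $q=\binom k2$ is the number of edges of $K_k$, and $r=k+q$. For $k=3$ we have $q=3$ and $r=6$.

**Definition 1 (system).** A *system* $(V,C)$ consists of a finite vertex set $V$, a finite set $C$ of *colours*, and a graph $G_c$ on $V$ for every $c\in C$. Unless we say otherwise $n=|V|$ and $N=|C|$. We write $N_c(v)$ and $d_c(v)$ for the neighbourhood and degree in $G_c$, $d_c(v,P)=|N_c(v)\cap P|$, $e_c(A)$ for the number of edges of $G_c$ inside $A$, and $e_c(P,Q)$ for the number of ordered pairs $(y,y')\in P\times Q$ with $yy'\in G_c$; so $e_c(A,A)=2e_c(A)$. The number $\delta=\min_{c,v}d_c(v)$ is the minimum degree of the system. For $V'\subset V$ and $C'\subset C$, the induced system is denoted $(V',C')$.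

*Example.* $V=\{1,2,3\}$, $C=\{a,b,c\}$, $G_a=\{12,13\}$, $G_b=\{12,23\}$, $G_c=\{12,13,23\}$. Here $\delta=1$, and the edge $12$ is available in all three colours. The graphs may overlap as much as they like, and may all be equal.

**Definition 2 (rainbow, transversal).** A subgraph whose edges carry colours is *rainbow* if the colours are distinct and each edge lies in the graph of its colour. It is *transversal* if in addition every colour of $C$ is used, that is, it contains exactly one edge from each $G_c$.

*Example.* In the system above, colouring $13,23,12$ with $a,b,c$ gives a transversal triangle. If instead $G_a=G_b=\{12\}$ and $G_c=\{12,13,23\}$, there is no rainbow triangle, because $13$ and $23$ both need the colour $c$.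

**Definition 3 (factor).** For $k\mid n$, a $K_k$-*factor* on an $n$-set is a collection of $n/k$ vertex-disjoint copies of $K_k$ covering all vertices. It has $\frac nk\binom k2=\frac{qn}k=\frac{(k-1)n}2$ edges.

*Example.* A $K_2$-factor is a perfect matching; a $K_3$-factor on $6$ vertices is two disjoint triangles, with $6$ edges. So a transversal $K_k$-factor can only exist when $N=qn/k$.

**Definition 4 (labelled edges and the hypergraph $\mathcal H$).** A *labelled edge* of $(V,C)$ is a tuple $(u_1,\dots,u_k;(c_{ab})_{1\le a<b\le k})$ of vertices $u_a$ and distinct colours $c_{ab}$ with $u_au_b\in G_{c_{ab}}$ for all $a<b$. The $r$-uniform hypergraph $\mathcal H$ on $V\cup C$ has as edges the underlying sets ($k$ vertices and $q$ colours) of all labelled edges.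

*Example.* In the first example with $k=3$, $\mathcal H$ has exactly one edge, the set $\{1,2,3,a,b,c\}$. In general, a matching in $\mathcal H$ is a collection of rainbow $K_k$'s that are pairwise disjoint in vertices and in colours. If $N=qn/k$, a *perfect* matching of $\mathcal H$ is exactly a transversal $K_k$-factor.

**Definition 5 (richness).** Let $k\mid n$ and $\mu>0$. The system is $(k,\mu)$-*rich* if $\sum_{c}e_c(A)\ge\mu Nn^2$ for every $A\subset V$ with $|A|=n/k$.

*Example.* Let $m=n/k\ge2$. If every $G_c$ is complete, then $e_c(A)=\binom m2\ge\frac{m^2}4$, so the system is $(k,\frac1{4k^2})$-rich. If every $G_c$ is the complete $k$-partite graph with the same parts of size $m$, it is not $(k,\mu)$-rich for any $\mu>0$: take for $A$ a part. If half the colours are of the first kind and half of the second, it is $(k,\frac1{8k^2})$-rich. Richness is an average over the colours.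

## Concentration, Hall's theorem and nearly perfect matchings

We use the following textbook facts. *Chernoff*: a sum $X$ of independent indicators satisfies $\Pr(|X-\mathbb EX|\ge a\,\mathbb EX)\le2e^{-a^2\mathbb EX/3}$ for $0<a\le1$. *Hoeffding*: if $s$ elements are sampled without replacement from a population in which a proportion $p$ is marked, the sampled proportion differs from $p$ by at least $a$ with probability at most $2e^{-2a^2s}$. *Azuma*: for a martingale with $L$ steps and differences at most $D$, the final value exceeds the initial value by $a$ or more with probability at most $e^{-a^2/(2LD^2)}$. *Hall's theorem*; we use its consequence that a bipartite graph with sides of size $M$ and all degrees at least $M/2$ has a perfect matching. Indeed, if $|N(J)|<|J|$ for a set $J$ on one side, then $|J|>M/2$, and a vertex outside $N(J)$ has fewer than $M/2$ possible neighbours. *Separation*: a point outside a compact convex set in $\mathbb R^d$ is strictly separated from it by a hyperplane.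

The last tool is the theorem of Pippenger and Spencer (J. Combin. Theory Ser. A 51 (1989)). The chromatic index of a hypergraph is the least number of matchings into which its edges can be partitioned; the codegree of two vertices is the number of edges containing both. For all $r\ge2$ and $a>0$ there are $\gamma',D_0>0$ such that every $r$-uniform hypergraph with all degrees in $[(1-\gamma')D,(1+\gamma')D]$, $D\ge D_0$, and all codegrees at most $\gamma'D$ has chromatic index at most $(1+a)D$. If it has $x$ vertices, it has at least $(1-\gamma')Dx/r$ edges, so one of the $(1+a)D$ matchings has at least $\frac{1-\gamma'}{1+a}\cdot\frac xr$ edges. As $\gamma'$ may be taken as small as we like, we get a matching covering all but any prescribed proportion of the vertices.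

Always $n$ is sufficiently large in terms of all constants, and w.h.p. means with probability $1-o(1)$ as $n\to\infty$. Richness survives two operations.

**Fact R.** Let $(V,C)$ be $(k,\mu)$-rich, $V'\subset V$, $C'\subset C$, $k\mid|V'|$, $|V\setminus V'|\le\beta n$, $|C\setminus C'|\le\beta N$. Then $(V',C')$ is $(k,\mu-2\beta)$-rich (when $\mu>2\beta$).

*Proof.* Let $A'\subset V'$ with $|A'|=|V'|/k$. Extend it by at most $\beta n$ vertices to $A\subset V$ with $|A|=n/k$. The new vertices create at most $\beta n\cdot n$ edges in each colour, and the missing colours account for at most $\beta N\cdot n^2$ pairs (edge, colour). So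
$$\sum_{c\in C'}e_c(A')\ge\sum_{c\in C}e_c(A)-\beta Nn^2-N\beta n\cdot n\ge(\mu-2\beta)Nn^2\ge(\mu-2\beta)|C'||V'|^2.\qquad\square$$

**Fact S.** Let $(V,C)$ be $(k,\mu)$-rich and let $C^*\subset C$ be uniformly random of given size at least $n/8$. Then w.h.p. $(V,C^*)$ is $(k,\mu/2)$-rich.

*Proof.* For a pair $uv$, Hoeffding shows that the proportion of $c\in C^*$ with $uv\in G_c$ differs from the proportion in $C$ by more than $\mu/2$ with probability at most $2e^{-\mu^2n/16}$. By a union bound over the pairs, w.h.p. this happens for no pair. Summing over the at most $n^2/2$ pairs inside a set $A$ with $|A|=n/k$, $\frac1{|C^*|}\sum_{c\in C^*}e_c(A)\ge\mu n^2-\frac\mu2\cdot\frac{n^2}2\ge\frac\mu2n^2$. $\square$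

## The degree $(1-\frac1k)n$: the question and its smallest cases

For one graph, the Hajnal–Szemerédi theorem says that minimum degree $(1-\frac1k)n$ forces a $K_k$-factor when $k\mid n$. Now suppose that we have as many graphs as the factor has edges, each satisfying this degree condition. Can we find a factor that takes exactly one edge from each graph? That this is so for large $n$ is the Transversal Hajnal–Szemerédi conjecture, taken from Yangyang Cheng and Katherine Staden, "Stability of transversal Hamilton cycles and paths", arXiv:2403.09913 (2024). The case $k=2$ was proved by Joos and Kim, and an asymptotic version, with minimum degree $(1-\frac1k+o(1))n$, has been proved; we do not use the asymptotic version.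

**Theorem 1.** Let $k\ge3$, let $n$ be a sufficiently large multiple of $k$, and let $\mathbf G$ consist of $\frac nk\binom k2$ graphs on a common $n$-set with $\delta(\mathbf G)\ge(1-\frac1k)n$. Then $\mathbf G$ contains a transversal $K_k$-factor.

For $k=2$ the statement is the Joos–Kim theorem: $n/2$ graphs on $n$ vertices, $n$ even, with $\delta\ge n/2$ have a transversal perfect matching. Together they prove the conjecture for all $k\ge2$. The part of Theorem 1 away from the extremal configurations is a theorem of its own, with a slightly weaker degree condition.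

**Theorem 2.** For $k\ge3$ and $\mu>0$ there is $\gamma_3=\gamma_3(k,\mu)>0$ such that for large $n$ with $k\mid n$: if $|C|=qn/k$, $\delta\ge(1-\frac1k-\gamma_3)n$ and $(V,C)$ is $(k,\mu)$-rich, then there is a transversal $K_k$-factor.

*The bound cannot be lowered by $1$.* Let all $G_c$ be $K_n$ minus the edges inside a set $A$ with $|A|=\frac nk+1$. Then $\delta=n-|A|=(1-\frac1k)n-1$. Each of the $\frac nk$ cliques of a $K_k$-factor meets $A$ in at most one vertex, so they cannot cover $A$.

*The case $n=k$.* Here $\delta\ge k-1$, every graph is complete, and any bijection between edges and colours works.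

*The case $k=2$, $n=4$.* There are two graphs on four vertices with $\delta\ge2$. The complement of each has maximum degree at most $1$, so it is contained in one of the three perfect matchings of $K_4$. Hence each graph contains at least two of the three perfect matchings completely. The two graphs have a common one, and it is transversal.

*The case $k=3$, $n=6$.* There are six graphs with $\delta\ge4$, so $G_c=K_6-M_c$ where $M_c$ is a matching. Fix a partition of $V$ into two triangles, with edge set $F$, $|F|=6$. We need a bijection between $F$ and the six colours in which $e$ and $c$ are paired only if $e\notin M_c$. Each triangle contains at most one edge of $M_c$, so each colour is compatible with at least four edges of $F$. Let $b(e)$ be the number of $c$ with $e\in M_c$, and call $e$ heavy if $b(e)\ge5$. If $F$ has no heavy edge, Hall's condition holds: at most four colours together have at least four compatible edges; if five colours had at most four, an edge of $F$ would be incompatible with all five; if six had at most five, an edge would be incompatible with all six. Two heavy edges lie together in at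 least four of the $M_c$, so they are disjoint. Thus the heavy edges form a matching. Extend it to a perfect matching of $K_6$ and take a triangle with one vertex from each of its three edges; the other three vertices form the second triangle, and $F$ contains no heavy edge. So the answer is yes here too.

## What greedy removal and absorption can and cannot do

*Greedy removal.* As $k-1$ vertices always have a common neighbour (in prescribed colours) when the degrees exceed $(1-\frac1{k-1})n$, one can start removing rainbow cliques one at a time. This can stop disastrously. Let every $G_c$ be $K_n$ minus the edges inside a set $A$ with $|A|=n/k$; then $\delta=(1-\frac1k)n$. Greedy removal may take all its cliques outside $A$, until fewer than $k$ vertices remain outside $A$; the set $A$ is still there, without edges.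

*Absorption.* The standard remedy sets aside a small set $W$ of vertices and colours that can be perfectly matched in $\mathcal H$ by itself, and also together with any small leftover; then one only needs an almost perfect matching of the rest. To build $W$ one needs, for any two vertices $u,v$, many sets $T$ such that both $T\cup\{u\}$ and $T\cup\{v\}$ are edges of $\mathcal H$. Here is the exact point where this stops working. Let every $G_c$ be the complete $k$-partite graph with parts $P_1,\dots,P_k$ of size $n/k$, and let $u\in P_1$, $v\in P_2$. A $K_k$ has one vertex in each part. The $k-1$ vertices of $T$ would have to meet exactly the parts other than $P_1$, and exactly the parts other than $P_2$. No such $T$ exists.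

The obstruction is a set of $n/k$ vertices that is sparse on average over the colours. We shall see that it is the only one: if the system is rich, absorption works, and we get Theorem 2. If it is not rich, we peel off sparse sets of size $n/k$, one after another, until the remainder $B$ is rich relative to its size. Then almost all edges between the sparse sets and the rest are present in almost all colours, and the factor can be assembled by hand around a rainbow $K_b$-factor of $B$.

## Supersaturation: two vertices where the degrees guarantee one

Choose vertices $x_1,\dots,x_{j-1}$ and colours. The degree condition says that the part of $L$, $|L|\approx\frac jkn$, that is joined to all of them has size about $\frac nk$ or more. In a rich system we can say more: there are many edges inside such sets, even with different colours used for the two ends.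

**Lemma 1.** Let $k\ge2$, $\mu\in(0,1]$, $\rho=\rho(k,\mu)=\frac\mu{100k}$, $\gamma_1=\gamma_1(k,\mu)=\min(\frac\mu{100k},\frac1{2k^2})$. Let $(V,C)$ be $(k,\mu)$-rich with $\delta\ge(1-\frac1k-\gamma_1)n$. Let $1\le j\le k$, let $L_c\subset V$ with $|L_c|\ge(\frac jk-\gamma_1)n$ for every $c\in C$, and let $x_1,\dots,x_{j-1}\in V$ be arbitrary. For $e=(d,c_1,\dots,c_{j-1})\in C^j$ put $A_e=L_d\cap\bigcap_{a<j}N_{c_a}(x_a)$. Then for independent uniform $e,e'\in C^j$, $c\in C$, $y,y'\in V$,
$$\Pr(y\in A_e,\ y'\in A_{e'},\ yy'\in G_c)\ge\rho.\tag{1}$$

*Proof.* The idea: if there are few edges between typical $A_e$ and $A_{e'}$, the degree condition leaves no room for two really different sets of this kind. All of them nearly coincide with one set of size about $n/k$, which is then sparse, against richness. Write $\gamma=\gamma_1$.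

**Step 1: the sets are large.** Each $N_{c_a}(x_a)$ misses at most $(\frac1k+\gamma)n$ vertices, so
$$|A_e|\ge(\tfrac jk-\gamma)n-(j-1)(\tfrac1k+\gamma)n\ge(\tfrac1k-k\gamma)n\ge\tfrac n{2k}.\tag{2}$$

**Step 2: unions of two of them are small.** Suppose (1) fails, i.e. $\mathbb E\,e_c(A_e,A_{e'})<\rho n^2$. Take $e,e',e'',c$ independent and $U=|A_{e'}\cup A_{e''}|$. Each $y\in A_e$ has at least $U-(\frac1k+\gamma)n$ $G_c$-neighbours in $A_{e'}\cup A_{e''}$. Hence
$$e_c(A_e,A_{e'})+e_c(A_e,A_{e''})\ge|A_e|\bigl(U-(\tfrac1k+\gamma)n\bigr).$$
The left side has expectation less than $2\rho n^2$. As $|A_e|$ and $U$ are independent, the right side has expectation $\mathbb E|A_e|\cdot(\mathbb EU-(\frac1k+\gamma)n)$. If the bracket is positive, then (2) gives $\frac n{2k}(\mathbb EU-(\frac1k+\gamma)n)\le2\rho n^2$. In any case $\mathbb EU\le(\frac1k+\gamma+4k\rho)n$.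

**Step 3: the sets nearly coincide.** By Step 2 and (2),
$$\mathbb E|A_{e'}\triangle A_{e''}|=\mathbb E(2U-|A_{e'}|-|A_{e''}|)\le2\tau n,\qquad\tau=(k+1)\gamma+4k\rho .$$
By Markov, over the choice of $e'$, each of the conditions $\mathbb E_{e''}|A_{e'}\triangle A_{e''}|\le6\tau n$ and $\mathbb E_{e'',c}e_c(A_{e'},A_{e''})\le3\rho n^2$ fails with probability at most $\frac13$. So some $e'$ satisfies both; let $A=A_{e'}$.

**Step 4: a sparse set of size $n/k$.** For every $e''$, $e_c(A,A)\le e_c(A,A_{e''})+n|A\setminus A_{e''}|$. Taking expectations over $e''$ and $c$, $\mathbb E_ce_c(A,A)\le(3\rho+6\tau)n^2$. Remove vertices from $A$, or add at most $k\gamma n$ vertices (see (2)), to get $A^*$ with $|A^*|=n/k$. Then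
$$\mathbb E_ce_c(A^*)\le(3\rho+6\tau+2k\gamma)n^2=\bigl((24k+3)\rho+(8k+6)\gamma\bigr)n^2\le\frac{32k+9}{100k}\mu n^2<\mu n^2,$$
contradicting richness. $\square$

## Almost perfect matchings of $\mathcal H$ from balanced weights

To apply Pippenger–Spencer we need a nearly regular subhypergraph of $\mathcal H$, that is, a weighting of the labelled edges, not too concentrated, in which every vertex and colour receives total weight $1$. By convex duality this exists unless some weights on $V\cup C$ forbid it. The next lemma says that no weights forbid it.

**Lemma 2.** For $k\ge2$, $\mu\in(0,1]$ there are $\gamma_2=\gamma_2(k,\mu)>0$ and $K$ such that the following holds for large $n$. If $k\mid n$, $N=qn/k$, $\delta\ge(1-\frac1k-\gamma_2)n$ and $(V,C)$ is $(k,\mu)$-rich, then for all $w:V\to\mathbb R$, $z:C\to\mathbb R$ with $\sum w=\sum z=0$ there is a random labelled edge, each labelled edge having probability at most $Kn^{-k}N^{-q}$, with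
$$\mathbb E\Bigl[\sum_aw(u_a)+\sum_{a<b}z(c_{ab})\Bigr]\le0.$$

*Proof.* The idea: order the vertices by weight and cut the order into $k$ blocks of length $n/k$. Choosing vertices greedily from the light end, the $a$-th vertex falls near the start of block $a$, so it weighs about the minimum of the block, which is at most the average; the averages sum to $0$. So greedy succeeds up to small errors. If it does not quite succeed, $w$ is nearly constant on each block, with a jump between two blocks $j$ and $j+1$; then Lemma 1 lets us take two vertices from the first $j$ blocks, and we gain the jump. This disturbs the colours, but if the colour weights are large, we can gain by using light colours instead.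

Let $\rho,\gamma_1$ be as in Lemma 1 and $K_1=2q/\rho$. Choose $\delta_0\in(0,1)$ with $\sqrt{\delta_0}\le\min(\frac{\gamma_1}2,\frac1{8k^2})$ and $\delta_0\le\frac q{8k^3K_1}$. Put $\theta=\delta_0/8$, $\gamma_2=\min(\gamma_1,\frac{\delta_0}{4k})$, $m=n/k$. Order $V=\{v_1,\dots,v_n\}$ with $w$ nondecreasing, and let $\zeta=\frac1N\sum_c|z(c)|$.

**Step 1: the greedy choice of vertices.** Given colours $c_{ab}$, choose $u_1$ uniformly among the first $\lceil\theta n\rceil$ vertices, and for $a\ge2$ choose $u_a$ uniformly among the first $\lceil\theta n\rceil$ vertices of $\bigcap_{b<a}N_{c_{ba}}(u_b)$. This set has size at least $(\frac1k-k\gamma_2)n\ge\frac n{2k}\ge\lceil\theta n\rceil$. It misses at most $(a-1)(\frac1k+\gamma_2)n$ vertices, so the position of $u_a$ is at most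
$$(a-1)m+k\gamma_2n+\theta n+1\le(a-1)m+\tfrac38\delta_0n+1\le p_a:=(a-1)m+\lfloor\delta_0n\rfloor,$$
however $u_1,\dots,u_{a-1}$ were chosen. Let $f_a=w(v_{p_a})$ for $a\ge2$ and let $f_1$ be the average of $w$ over the first $\lceil\theta n\rceil$ vertices. Then the greedy choice has $\mathbb E\,w(u_1)=f_1$ and $w(u_a)\le f_a$ for $a\ge2$, so $\mathbb E\sum w(u_a)\le\sum f_a$ for any choice of the colours.

**Step 2: comparison with block averages.** Let $W_a$ be the average of $w$ over block $a$, the positions in $((a-1)m,am]$. Then $\sum_aW_a=0$. Put $g_a=W_a-f_a$, so $\sum f_a=-\sum g_a$, and $R=f_k-w(v_m)\ge0$. Since $w$ is nondecreasing, $g_1\ge0$. For $a\ge2$, at most $\delta_0n=k\delta_0m$ positions of block $a$ come before $p_a$. There $w\ge w(v_{(a-1)m})\ge w(v_m)$; at the other positions of the block $w\ge f_a$. As $f_a\le f_k$,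
$$g_a\ge-k\delta_0\bigl(f_a-w(v_{(a-1)m})\bigr)\ge-k\delta_0R.\tag{3}$$

**Step 3: the easy option.** If $\sum g_a\ge0$, use uniformly random distinct colours and the greedy choice. Each colour is uniform, so $\mathbb E\sum z=0$, and $\mathbb E\sum w\le\sum f_a=-\sum g_a\le0$. From now on assume $\sum g_a<0$.

**Step 4: flat blocks and a jump.** The aim is to extract the structure of $w$ from $\sum g_a<0$. By (3) and $g_1\ge0$, we have $R>0$, each $g_a\le(k-1)k\delta_0R$ and $\sum f_a=-\sum g_a\le k^2\delta_0R$. Let $h_a=w(v_{am-\lfloor\sqrt{\delta_0}n\rfloor})$. The last $\lfloor\sqrt{\delta_0}n\rfloor+1\ge k\sqrt{\delta_0}m$ positions of block $a$ come after $p_a$ (for $a=1$, after the first $\lceil\theta n\rceil$ positions), because $\sqrt{\delta_0}+\delta_0<\frac1k$. There $w\ge h_a\ge f_a$. For $a\ge2$ bound the positions before $p_a$ as in Step 2 and the positions in between by $w\ge f_a$; for $a=1$, the average of $w$ over the other positions is at least $f_1$, as they are an initial segment containing the first $\lceil\theta n\rceil$. In all cases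
$$W_a\ge f_a-k\delta_0R+k\sqrt{\delta_0}(h_a-f_a).$$
So $k\sqrt{\delta_0}(h_a-f_a)\le g_a+k\delta_0R\le k^2\delta_0R$, i.e.
$$h_a\le f_a+k\sqrt{\delta_0}R\qquad(1\le a\le k).\tag{4}$$
Moreover $f_1\le w(v_m)$, so $f_k-f_1\ge R$, and some $j\in\{1,\dots,k-1\}$ has $f_{j+1}-f_j\ge R/k$. Fix it.

**Step 5: light colours.** Let $h=\lceil N/2\rceil$. We claim that the $h$ smallest values of $z$ have sum at most $-\zeta N/4$. As $\sum z=0$, the negative parts and the positive parts each sum to $\zeta N/2$. If the $h$-th smallest value is $\le0$, the lowest $h$ values are all $\le0$, and the other $N-h\le h$ values contain at most as much negative mass; so the lowest $h$ contain at least half of it. If the $h$-th value is positive, the top $N-h$ values are positive. Not all values are positive, so the lowest $h$ contain at most $h-1\le N-h$ positive values, each no larger than every top value; so the top sum is at least $\zeta N/4$, and the lower sum is minus the top sum. This proves the claim. Now choose distinct random colours among these $h$ and vertices greedily. Each colour has expected weight at most $-\frac{\zeta N}{4h}\le-\frac\zeta4$.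 The total expectation is at most $k^2\delta_0R-\frac{q\zeta}4$.

**Step 6: exploiting the jump.** Choose uniform distinct colours $c_{ab}$ $(a<b\le j-1)$ and $u_1,\dots,u_{j-1}$ greedily. Apply Lemma 1 with $x_a=u_a$ and $L_c=L:=\{v_1,\dots,v_{jm-\lfloor\sqrt{\delta_0}n\rfloor}\}$ for all $c$; this is allowed since $\sqrt{\delta_0}\le\gamma_1$ and $\gamma_2\le\gamma_1$. Choose $(u_j,u_{j+1})=(y,y')$ together with the colours $c_{aj}$ ($a<j$; the components $c_a$ of $e$), $c_{a,j+1}$ ($a<j$; the components of $e'$) and $c_{j,j+1}=c$, uniformly conditioned on the event in (1) and on all colours so far being distinct. (The components $d$ are chosen too, but play no role, as $L_d=L$.) This event has conditional probability at least $\rho-O(1/n)\ge\rho/2$. Then choose the remaining colours uniformly distinct among the unused ones and $u_{j+2},\dots,u_k$ greedily. Since $u_j,u_{j+1}\in L$ have $w\le h_j$, (4) and Step 4 give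
$$\mathbb E\sum_aw(u_a)\le\sum_af_a+2(h_j-f_j)-(f_{j+1}-f_j)\le\bigl(k^2\delta_0+2k\sqrt{\delta_0}-\tfrac1k\bigr)R\le-\frac R{2k},$$
the last step because $2k\sqrt{\delta_0}\le\frac1{4k}$ and $k^2\delta_0\le\frac1{64k^2}$. Each single colour has density at most $2/\rho$ with respect to the uniform distribution on $C$: those chosen first are uniform, those in the conditioned block were conditioned on an event of probability at least $\rho/2$, and the later ones have conditional probabilities at most $\frac1{N-q}\le\frac2N$. So $\mathbb E\sum z\le q\cdot\frac2\rho\zeta=K_1\zeta$.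

**Step 7: choosing between the two.** If $\zeta\le\frac R{2kK_1}$, Step 6 gives total expectation at most $-\frac R{2k}+K_1\zeta\le0$. Otherwise $R<2kK_1\zeta$, and in Step 5, $k^2\delta_0R\le2k^3\delta_0K_1\zeta\le\frac{q\zeta}4$, so the total is at most $0$.

**Step 8: the distribution is spread out.** In all options every greedily chosen vertex has conditional probabilities at most $\frac1{\theta n}$. Every colour chosen outside the conditioned block has conditional probabilities at most $\frac3N$, as it is uniform on at least $h-q\ge N/3$ colours. The conditioned block has density at most $\frac2\rho$ with respect to uniform. Multiplying, each labelled edge has probability at most $Kn^{-k}N^{-q}$ with $K=3^q\cdot\frac2\rho\cdot\theta^{-k}$. $\square$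

**Lemma 3.** Let $k\ge2$, $\sigma>0$. Under the hypotheses of Lemma 2, for large $n$, $\mathcal H$ has a matching covering all but at most $\sigma n$ vertices of $V$.

*Proof.* **Step 1: a fractional perfect matching.** Let $m=n/k$, $M=mKn^{-k}N^{-q}$, and let $\mathcal F$ be the compact convex set of functions $f$ on labelled edges with $0\le f\le M$ and $\sum f=m$. The load vector of $f$ assigns to $x\in V\cup C$ the sum of $f(e)$ over the labelled edges $e$ containing $x$. The load vectors form a compact convex set. Suppose that it does not contain the all-ones vector. Separation gives $w:V\to\mathbb R$, $z:C\to\mathbb R$ with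
$$\sum_ef(e)(w+z)(e)>\sum w+\sum z\quad\text{for all }f\in\mathcal F,$$
where $(w+z)(e)$ is the sum of $w$ over the vertices and of $z$ over the colours of $e$. Every $f\in\mathcal F$ has total load $mk=n$ on $V$ and $mq=N$ on $C$. So subtracting from $w$ its average changes both sides by the same amount, and similarly for $z$; we may assume $\sum w=\sum z=0$. Now $m$ times the distribution of Lemma 2 belongs to $\mathcal F$ and has $\sum f(e)(w+z)(e)\le0$, a contradiction. So there is $f\in\mathcal F$ all of whose loads are $1$.

**Step 2: sampling.** Each edge of $\mathcal H$ is the underlying set of at most $k!q!$ labelled edges; let $f^*(e)\le k!q!M$ be the total weight it receives. Put $D=1/(k!q!M)=\Theta(n^{r-1})$ and keep each $e\in E(\mathcal H)$ independently with probability $Df^*(e)\le1$. Every expected degree is $D$, so by Chernoff and a union bound w.h.p. all degrees are $(1+o(1))D$. All codegrees are $O(n^{r-2})=o(D)$. Pippenger–Spencer gives a matching covering all but at most $\sigma(n+N)=\sigma rm$ elements of $V\cup C$. It has at least $(1-\sigma)m$ edges, hence misses at most $\sigma n$ vertices of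 $V$. $\square$

## Absorption in rich systems: proof of Theorem 2

**Lemma 4.** Let $k\ge3$, $\mu\in(0,1]$. There is $\eta_0>0$ such that if $N=qn/k$, $(V,C)$ is $(k,\mu)$-rich and $\delta\ge(1-\frac1k-\frac{\gamma_1}2)n$ with $\gamma_1=\gamma_1(k,\mu)$, then for large $n$: $|E(\mathcal H)|\ge\eta_0n^r$, and for distinct $u,v\in V$, or distinct $u,v\in C$, there are at least $\eta_0n^{r-1}$ sets $T$ with $u,v\notin T$ and $T\cup\{u\},T\cup\{v\}\in E(\mathcal H)$.

*Proof.* We exhibit $\Omega(n^r)$, respectively $\Omega(n^{r-1})$, labelled choices in each case; each underlying set arises from $O_k(1)$ of them.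

**Step 1: edges.** Choose distinct colours arbitrarily and the vertices one at a time. The common neighbourhood of at most $k-1$ vertices, in any colours, has size at least $(\frac1k-k\gamma_1)n\ge\frac n{2k}$.

**Step 2: two colours $u=c$, $v=c'$.** Choose $x_1$ arbitrarily and $x_2\in N_c(x_1)\cap N_{c'}(x_1)$; there are at least $(1-\frac2k-\gamma_1)n\ge\frac n{2k}$ choices as $k\ge3$. Then choose $x_3,\dots,x_k$ one at a time, with arbitrary distinct other colours on all edges but $x_1x_2$. Let $T$ consist of $x_1,\dots,x_k$ and the $q-1$ other colours. The edge $x_1x_2$ may receive $c$ or $c'$.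

**Step 3: two vertices $u,v$.** Let $L_c=N_c(u)\cap N_c(v)$; then $|L_c|\ge(\frac{k-2}k-\gamma_1)n$. We look for a rainbow $K_{k-1}$ on $x_1,\dots,x_{k-1}$ and colours $d_a$ with $x_a\in L_{d_a}$: the edge from $x_a$ to either $u$ or $v$ can have colour $d_a$. Choose $d_a$ $(a\le k-3)$ and $c_{ab}$ $(a<b\le k-3)$ arbitrarily and, one at a time, $x_a\in L_{d_a}\cap\bigcap_{b<a}N_{c_{ba}}(x_b)$ for $a\le k-3$; this set has size at least $(\frac{k-2}k-\frac{k-4}k-k\gamma_1)n\ge\frac nk$. (For $k=3$ there is nothing to choose.) By Lemma 1 with $j=k-2\ge1$ and $x_1,\dots,x_{k-3}$, a proportion at least $\rho$ of the choices of $x_{k-2}=y$, $x_{k-1}=y'$ and the remaining colours give $x_a\in L_{d_a}$ for all $a\le k-1$ and $x_ax_b\in G_{c_{ab}}$ for all $a<b\le k-1$. The number of colours is $(k-1)+\binom{k-1}2=q$. Discard the $O(1/n)$ proportion of choices with repeated colours. The underlying sets $T$, with $k-1$ vertices and $q$ colours, are as required; $u,v\notin T$ since $x_a\in N_{d_a}(u)\cap N_{d_a}(v)$. $\square$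

*Proof of Theorem 2.* We may assume $\mu\le1$. Let $\gamma_3=\min(\frac12\gamma_1(k,\mu),\frac12\gamma_2(k,\frac\mu2))$.

**Step 1: every balanced set has many absorbers.** Let $S=\{v_1,\dots,v_k,c_1,\dots,c_q\}$ with $v_i\in V$, $c_l\in C$. A set $Q$ disjoint from $S$ with $kr$ vertices and $qr$ colours *absorbs* $S$ if $\mathcal H[Q]$ and $\mathcal H[Q\cup S]$ both have perfect matchings. Take an edge $e_0=\{y_1,\dots,y_k,d_1,\dots,d_q\}$ of $\mathcal H$ disjoint from $S$, then sets $T_i$ for the pairs $(v_i,y_i)$ and $T'_l$ for the pairs $(c_l,d_l)$ from Lemma 4, all disjoint from each other, from $S$ and from $e_0$. Let $Q=e_0\cup\bigcup T_i\cup\bigcup T'_l$. It has $k+k(k-1)+qk=kr$ vertices and $q+kq+q(q-1)=qr$ colours. It absorbs $S$: for $\mathcal H[Q]$ use the edges $T_i\cup\{y_i\}$ and $T'_l\cup\{d_l\}$; for $\mathcal H[Q\cup S]$ use $e_0$, $T_i\cup\{v_i\}$ and $T'_l\cup\{c_l\}$. The disjointness excludes only $O(n^{r-1})$ of at least $\eta_0n^r$ choices of $e_0$ and $O(n^{r-2})$ of at least $\eta_0n^{r-1}$ choices of each of the $r$ sets $T_i,T'_l$. Each $Q$ arises in $O_k(1)$ ways. So every $S$ has at least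 $\eta'n^{r+r(r-1)}=\eta'n^{r^2}$ absorbing sets, where $\eta'=\eta'(k,\mu)>0$.

**Step 2: a random family of absorbers.** Let $\mathcal P$ be the family of all $Q$ with $kr$ vertices and $qr$ colours for which $\mathcal H[Q]$ has a perfect matching. Select each $Q\in\mathcal P$ independently with probability $p=\beta n^{1-r^2}$, with a small $\beta>0$. As $n+N\le kn$, the expected number of selected sets is at most $\beta k^{r^2}n$, and the expected number of intersecting selected pairs is at most $r^4(kn)^{2r^2-1}p^2\le\beta^2r^4k^{2r^2}n$. For each $S$, the number of selected absorbing sets is a sum of independent indicators with mean at least $\eta'\beta n$. By Chernoff and a union bound over the at most $(kn)^r$ sets $S$, w.h.p. every $S$ has at least $\eta'\beta n/2$ selected absorbing sets. By Markov, with probability at least $\frac13-o(1)$ we have in addition at most $3\beta k^{r^2}n$ selected sets and at most $3\beta^2r^4k^{2r^2}n\le\eta'\beta n/4$ intersecting pairs, if $\beta$ is small. Delete one set from each intersecting pair. We obtain a family $\mathcal Q'$ of disjoint sets with union $W$, $|W|\le\beta_1n$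 where $\beta_1=3r^2k^{r^2}\beta$, such that each $S$ disjoint from $W$ is absorbed by at least $\eta'\beta n/4$ members. Choose $\beta$ so small that also $\beta_1\le\frac12\gamma_2(k,\frac\mu2)$ and $2\beta_1\le\frac\mu2$.

**Step 3: match almost everything, absorb the rest.** Let $V'=V\setminus W$, $C'=C\setminus W$. Since each member of $\mathcal Q'$ has $kr$ vertices and $qr$ colours, $k\mid|V'|$ and $|C'|=q|V'|/k$. The minimum degree of $(V',C')$ is at least $(1-\frac1k-\gamma_3-\beta_1)|V'|$ with $\gamma_3+\beta_1\le\gamma_2(k,\frac\mu2)$. By Fact R (note $N\ge n$ as $k\ge3$) it is $(k,\frac\mu2)$-rich. By Lemma 3 there is a matching of $\mathcal H[V'\cup C']$ leaving $k\ell$ vertices, and therefore $q\ell$ colours, with $\ell\le\eta'\beta n/4$. Split the leftover into $\ell$ sets $S$ with $k$ vertices and $q$ colours each, absorb them one after another by different members of $\mathcal Q'$, and match the remaining members internally. This is a perfect matching of $\mathcal H$, i.e. a transversal $K_k$-factor. $\square$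

## Three lemmas for systems that are not rich

In a non-rich system we shall have parts of the wrong size (Lemma 5 repairs this), parts joined almost completely to each other (Lemma 6 fills cliques across them), and possibly a remainder of size $2n/k$ that needs a rainbow perfect matching although Theorem 2 is not available for $k=2$ (Lemma 7).

**Lemma 5.** In a system, let $|A|=m+s$, $1\le s\le m/4$, $\delta(G_c[A])\ge s$ for all $c\in C$. If $F\subset C$ and $|C\setminus F|\ge2s$, there is a rainbow matching of size $s$ in $A$ with colours outside $F$.

*Proof.* Let $M$ be a maximum rainbow matching in $A$ with colours in $C\setminus F$, and suppose its size is $p<s$. Let $\bar A=A\setminus V(M)$; then $|\bar A|=m+s-2p\ge m-s$. Let $C^\circ$ be the set of unused colours of $C\setminus F$; $|C^\circ|\ge2s-p>s>p$. By maximality $\bar A$ has no edge in any colour of $C^\circ$. So $p\ge1$ (otherwise $\bar A=A$, where all degrees are at least $s\ge1$), and each vertex of $\bar A$ sends at least $s$ edges to $V(M)$ in each $c\in C^\circ$. Hence for each $c\in C^\circ$ some $xy\in M$ has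
$$d_c(x,\bar A)+d_c(y,\bar A)\ge\tfrac sp|\bar A|\ge(1+\tfrac1p)|\bar A|.$$
Each term is at most $|\bar A|$, so both are at least $\frac{|\bar A|}p\ge\frac{m-s}s\ge3$. As $|C^\circ|>p$, two colours $c\ne c'$ of $C^\circ$ give the same $xy$. Choose distinct $x'\in N_c(x)\cap\bar A$, $y'\in N_{c'}(y)\cap\bar A$ and replace $xy$ by $xx'$ in colour $c$ and $yy'$ in colour $c'$. This is a larger rainbow matching, a contradiction. $\square$

**Lemma 6 (filling).** Let $k\ge3$. There is $\tau_0=\tau_0(k)>0$ such that for $0<\tau\le\tau_0$ the following holds in every system $(V,C)$ with $|V|=n$ large. Let $\mathcal Q$ be a family of $M\ge\frac n{8k}$ disjoint subsets of $V$ of common size $g$ with $1\le g\le k$, $U=\bigcup\mathcal Q$, let $P\subset V$ be a set of $M$ vertices disjoint from $U$, and $D\subset C$ a set of $gM$ colours. Call $(u,c)\in U\times D$ *bad* if $|P\setminus N_c(u)|>\tau n$. Suppose that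

* (F1) each $u\in U$ is in at most $\tau n$ bad pairs;
* (F2) each $c\in D$ is in at most $\tau n$ bad pairs;
* (F3) each $p\in P$ has at most $\tau n^2$ pairs $(u,c)\in U\times D$ with $pu\notin G_c$.

Then there are bijections $\sigma:U\to D$, $\varphi:\mathcal Q\to P$ with $u\varphi(Q)\in G_{\sigma(u)}$ for all $u\in Q\in\mathcal Q$.

So each set $Q$ gets a new vertex $\varphi(Q)$, joined to every $u\in Q$ in colour $\sigma(u)$, and all colours of $D$ are used exactly once.

*Proof.* Let $6\tau_0<\frac1{8k}$ and $(9k+4)\tau_0\le\frac1{16k}$.

**Step 1: a random bijection.** Let $\sigma:U\to D$ be a uniformly random bijection. By (F1) the expected number of $u$ with $(u,\sigma(u))$ bad is at most $\tau n$, so with probability at least $\frac12$ there are at most $2\tau n$ such $u$. For $p\in P$ let $X_p=\#\{u\in U:pu\notin G_{\sigma(u)}\}$. By (F3), $\mathbb EX_p\le\frac{\tau n^2}{gM}\le8k\tau n$. Expose $\sigma$ value by value. Given the earlier values, the completions with $\sigma(u_i)=c$ and those with $\sigma(u_i)=c'$ correspond bijectively by exchanging the colours $c$ and $c'$, and this changes $X_p$ by at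 most $2$. So the conditional expectations of $X_p$ form a martingale with differences at most $2$ and at most $gM\le n$ steps. Azuma gives $\Pr(X_p\ge\mathbb EX_p+\tau n)\le e^{-\tau^2n/8}$. By a union bound we may fix $\sigma$ with at most $2\tau n$ bad $u$ (meaning that $(u,\sigma(u))$ is bad) and all $X_p\le9k\tau n$.

**Step 2: repairing the bad vertices.** For each bad $u$ in turn, with $c=\sigma(u)$, exchange $\sigma(u)$ and $\sigma(u')$, where $u'$ is not originally bad, was not used in an earlier exchange, $(u',c)$ is not bad and $(u,\sigma(u'))$ is not bad. These conditions exclude at most $2\tau n$, $2\tau n$, $\tau n$ (by (F2)) and $\tau n$ (by (F1)) choices, in total at most $6\tau n<gM$. In the end no pair $(u,\sigma(u))$ is bad, at most $4\tau n$ values have changed, and $X_p\le(9k+4)\tau n$ for all $p$.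

**Step 3: Hall.** In the bipartite graph between $\mathcal Q$ and $P$ with $Q\sim p$ iff $pu\in G_{\sigma(u)}$ for all $u\in Q$, the degree of $Q$ is at least $M-k\tau n$ and that of $p$ is at least $M-X_p$ (the sets $Q$ are disjoint). Both are at least $M-\frac n{16k}\ge\frac M2$. So there is a perfect matching $\varphi$. $\square$

**Lemma 7.** For $\mu,\lambda\in(0,1]$ there is $\gamma_7=\gamma_7(\mu,\lambda)>0$ such that the following holds. Let $(B,C)$ be a system with $|B|=2m=:n_B$ large, $|C|\ge3m$, $\delta\ge(\frac12-\gamma_7)n_B$, $(2,\mu)$-rich, and $\sum_ce_c(X,Y)\ge\lambda|C|n_B^2$ for every partition of $B$ into $m$-sets $X,Y$. Then $B$ has a rainbow perfect matching.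

*Proof.* Let $\lambda_0=\min(\mu,\lambda)/16$, choose $\rho'\in(0,1)$ with $2\sqrt{\rho'}\le\lambda_0$, and put $\gamma=\gamma_7=\min(\lambda_0,\frac12\gamma_2(2,\frac\mu4))$ and $\nu=\gamma+2\sqrt{\rho'}\le2\lambda_0$.

**Step 1: many three-edge connections.** We claim that for all $u\ne v$ in $B$, independent uniform $c,c',c''\in C$ and $x,y\in B$ satisfy $x\in N_c(u)$, $y\in N_{c'}(v)$, $xy\in G_{c''}$ with probability at least $\rho'$. Otherwise there are $c,c'$ such that $A=N_c(u)$, $A'=N_{c'}(v)$ have $\mathbb E_{c''}e_{c''}(A,A')\le\rho'n_B^2$. A vertex of $A\cap A'$ has at least $|A\cup A'|-(\frac12+\gamma)n_B$ $G_{c''}$-neighbours in $A\cup A'$. Each such adjacency gives a pair counted in $e_{c''}(A,A')$, and each pair arises at most twice. So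
$$|A\cap A'|\bigl(|A\cup A'|-(\tfrac12+\gamma)n_B\bigr)\le2\rho'n_B^2.$$
Hence (i) $|A\cup A'|\le(\frac12+\gamma+2\sqrt{\rho'})n_B$, or (ii) $|A\cap A'|\le\sqrt{\rho'}n_B$.

In case (i), $|A\setminus A'|=|A\cup A'|-|A'|\le(2\gamma+2\sqrt{\rho'})n_B$. So $\mathbb E_{c''}e_{c''}(A,A)\le(\rho'+2\gamma+2\sqrt{\rho'})n_B^2\le3\nu n_B^2$. Trimming $A$, or adding at most $\gamma n_B$ vertices, gives an $m$-set $A^*$ with $\mathbb E_{c''}e_{c''}(A^*)\le4\nu n_B^2\le8\lambda_0n_B^2<\mu n_B^2$, against richness.

In case (ii), $|A\setminus A'|$ and $|A'\setminus A|$ are at least $(\frac12-\gamma-\sqrt{\rho'})n_B$. Take $X_0\subset A\setminus A'$ and $Y_0\subset A'\setminus A$ of sizes $\min(m,|A\setminus A'|)$ and $\min(m,|A'\setminus A|)$ and extend them to a partition of $B$ into $m$-sets $X\supset X_0$, $Y\supset Y_0$. Then $|X\setminus A|,|Y\setminus A'|\le(\gamma+\sqrt{\rho'})n_B$. So $\mathbb E_{c''}e_{c''}(X,Y)\le(\rho'+2\gamma+2\sqrt{\rho'})n_B^2\le3\nu n_B^2\le6\lambda_0n_B^2<\lambda n_B^2$, against the hypothesis on partitions. This proves the claim.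

**Step 2: absorbing tuples.** Consider tuples $(x,y,c,c',c'')$ with $x\ne y$ in $B$, distinct colours and $xy\in G_{c''}$. Such a tuple *absorbs* $(u,v)$, $u\ne v$, if $u,v\notin\{x,y\}$, $ux\in G_c$ and $vy\in G_{c'}$. Either it is matched internally by $xy$ in colour $c''$, or it takes in $u,v$ by $ux,vy$ in colours $c,c'$. By Step 1, after discarding the proportion $O(1/n_B)$ of tuples with repeated colours, $x=v$ or $y=u$, every $(u,v)$ has at least $\frac{\rho'}2n_B^2|C|^3$ absorbing tuples. Select each tuple independently with probability $\beta n_B/(n_B^2|C|^3)$, where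
$$0<\beta\le\min\left(\tfrac{\rho'}{240},\tfrac\mu{16},\tfrac18\gamma_2(2,\tfrac\mu4),\tfrac1{20}\right).$$
The expected number of selected tuples is at most $\beta n_B$, and w.h.p. at most $2\beta n_B$ are selected. The expected number of selected pairs of different tuples sharing a vertex or a colour is at most $\beta^2n_B^2(\frac4{n_B}+\frac9{|C|})\le10\beta^2n_B$, as $|C|\ge\frac32n_B$. So with probability at least $\frac23$ there are at most $30\beta^2n_B\le\beta\rho'n_B/8$ such pairs. By Chernoff and a union bound, w.h.p. each $(u,v)$ has at least $\beta\rho'n_B/4$ selected absorbing tuples. Delete one tuple from each intersecting pair. The result is a family of at most $2\beta n_B$ disjoint tuples such that each $(u,v)$ is absorbed by at least $\beta\rho'n_B/8$ of them.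

**Step 3: match almost everything, absorb the rest.** Delete the vertices (at most $4\beta n_B$) and colours (at most $6\beta n_B\le4\beta|C|$) of these tuples from $B$ and $C$. We get $V''$, of even size, and $C''$, with $|C''|\ge3m-12\beta m\ge|V''|/2$. By Fact R, $(V'',C'')$ is $(2,\frac\mu2)$-rich, since $8\beta\le\frac\mu2$. By Fact S, some $C^*\subset C''$ with $|C^*|=|V''|/2$ makes $(V'',C^*)$ $(2,\frac\mu4)$-rich. The minimum degree in $V''$ is at least $(\frac12-\gamma-4\beta)|V''|$, and $\gamma+4\beta\le\gamma_2(2,\frac\mu4)$. So Lemma 3 with $k=2$ gives a rainbow matching in $V''$ with colours in $C^*$ missing at most $\beta\rho'n_B/8$ vertices. The number of missing vertices is even; pair them up, absorb each pair $(u,v)$ by its own tuple, and match the other tuples internally. $\square$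

## Peeling off sparse sets

We now prove Theorem 1. Let $k\ge3$, $m=n/k$, $N=qm=\frac{(k-1)n}2$, so $n\le N\le\frac{kn}2$. The degree condition says that $n-d_c(v)\le m$ for all $v,c$.

**Constants.** Put $\eta=\frac1{100k^4}$ and $\omega=3\sqrt\eta$, so $k\omega n=\frac3{10}m$. Let $\lambda=\lambda(k)\in(0,1)$ satisfy $\lambda^{1/8}\le\min(\frac{\tau_0(k)}k,\frac1{100rk^2})$ and put $\kappa=\lambda^{1/4}$. Put $\varepsilon_{k+1}=1$. For $t=k,k-1,\dots,1$, with $b=k-t$, choose $\xi_t>0$ and then $\varepsilon_t\in(0,\varepsilon_{t+1}]$ such that, with $\pi_0=3rk\sqrt{\xi_t}$: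

* $k\sqrt{\xi_t}\le\tau_0(k)$, $\sqrt{\xi_t}\le\frac1{100rk^2}$, $\xi_t\le\frac\eta{16k}$, $\xi_t\le\frac{\varepsilon_{t+1}}{10^4rk^2}$, $\xi_t\le\sqrt\lambda$, $4\pi_0\le\varepsilon_{t+1}$, $6\pi_0\le\lambda$;
* $2k\pi_0\le\gamma_3(b,\frac{\varepsilon_{t+1}}4)$ if $b\ge3$; $2k\pi_0\le\gamma_7(\frac{\varepsilon_{t+1}}2,\frac\lambda2)$ if $b=2$;
* $\varepsilon_*:=5k\varepsilon_t^{1/4}$ satisfies $3\sqrt{\varepsilon_*}\le\xi_t$.

So the order is: each $\varepsilon_t$ is far smaller than $\xi_t$, and $\xi_t$ far smaller than $\varepsilon_{t+1}$. Writing $\xi=\xi_t$, we note for later use: $9\varepsilon_*\le\xi^2$; $\varepsilon_*\le\frac\eta2$; $k\varepsilon_*\le10^{-6}$ (as $\xi\le\frac1{1600k^5}$); $6r\varepsilon_*\le\frac\eta{16}$ (as $r\xi\le10^{-4}$ and $\xi\le\frac\eta{16k}$); $30rk\varepsilon_*<\frac{\varepsilon_{t+1}}{100k}$; and $k\sqrt\lambda\le k\kappa\le10^{-6}$.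

**Choice of $t$.** Let $t\in\{0,\dots,k\}$ be maximal such that there are $t$ disjoint $m$-sets $A_1^0,\dots,A_t^0\subset V$ with $\sum_ce_c(A_i^0)\le\varepsilon_tNn^2$ for each $i$ (for $t=0$ there is no condition). If $t=0$, every $m$-set $A$ has $\sum_ce_c(A)>\varepsilon_1Nn^2$, the system is $(k,\varepsilon_1)$-rich, and Theorem 2 applies. So let $t\ge1$, and write $\varepsilon=\varepsilon_t$, $\xi=\xi_t$, $\mu'=\varepsilon_{t+1}$, $b=k-t\in\{0,\dots,k-1\}$, $B^0=V\setminus\bigcup A_i^0$, $|B^0|=bm$. A further sparse set inside $B^0$ would, since $\varepsilon_t\le\varepsilon_{t+1}$, contradict the maximality of $t$: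
$$\text{if }b\ge1,\text{ every }m\text{-set }A\subset B^0\text{ has }\sum_ce_c(A)>\mu'Nn^2.\tag{5}$$

**Average degrees.** Write $\bar d(v,P)=\frac1N\sum_cd_c(v,P)$ and $\mathrm{miss}(v,P)=|P|-\bar d(v,P)$; the latter is the average number of non-neighbours of $v$ in $P$ ($v$ itself counts if $v\in P$). It is nonnegative, additive over disjoint sets $P$, $\mathrm{miss}(v,V)\le m$, and $\sum_{v\in P}\mathrm{miss}(v,Q)=\sum_{v\in Q}\mathrm{miss}(v,P)$ for disjoint $P,Q$. *Example.* If all $G_c$ are complete $k$-partite with parts of size $m$, then $\mathrm{miss}(v,P)$ is $m$ if $P$ is the part of $v$, and $0$ if $P$ is another part. The principle behind everything below: $v$ can miss only $m$ vertices, so if it misses a whole sparse set, it is joined to nearly everything else.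

**Typical vertices.** A vertex $v\in A_i^0$ is *typical* if $\bar d(v,A_i^0)\le\sqrt\varepsilon n$. For every $v\in A_i^0$,
$$\mathrm{miss}(v,V\setminus A_i^0)\le m-\mathrm{miss}(v,A_i^0)=\bar d(v,A_i^0).$$
A vertex $v\in B^0$ is *typical* if $\mathrm{miss}(v,A_i^0)\le\varepsilon^{1/4}n$ for all $i$. As $\sum_{v\in A_i^0}\bar d(v,A_i^0)=\frac2N\sum_ce_c(A_i^0)\le2\varepsilon n^2$, at most $2\sqrt\varepsilon n$ vertices of $A_i^0$ are atypical. Also $\sum_{x\notin A_i^0}\mathrm{miss}(x,A_i^0)=\sum_{v\in A_i^0}\mathrm{miss}(v,V\setminus A_i^0)\le2\varepsilon n^2$, so at most $2\varepsilon^{3/4}n$ vertices $x\notin A_i^0$ have $\mathrm{miss}(x,A_i^0)>\varepsilon^{1/4}n$. Altogether at most $\varepsilon_*n$ vertices are atypical.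

**Reassignment.** Typical vertices stay where they are. An atypical $v$ goes to some $A_i$ with $\bar d(v,A_i^0)\le\eta n$ if there is one; otherwise it goes to $B$, and $E$ is the set of the latter vertices. This gives a partition $V=A_1\cup\dots\cup A_t\cup B$. Let $T$ be the set of typical vertices, $T_i=T\cap A_i\subset A_i^0$, $T_B=T\cap B\subset B^0$; so $B=T_B\cup E$, $|T_i|\ge m-\varepsilon_*n$, $|T_B|\ge bm-\varepsilon_*n$. Put $A=\bigcup A_i$, $s_i=|A_i|-m$, $s_B=|B|-bm$. Then $\sum s_i+s_B=0$, each of these numbers is at most $\varepsilon_*n$ in absolute value, and the positive ones sum to at most $\varepsilon_*n$. We collect four facts.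

*Typical vertices.* For $u\in T_i$, $\mathrm{miss}(u,V\setminus A_i)\le\mathrm{miss}(u,V\setminus A_i^0)+|A_i^0\setminus A_i|\le\sqrt\varepsilon n+\varepsilon_*n$. For $u\in T_B$, $\mathrm{miss}(u,A)\le k\varepsilon^{1/4}n+\varepsilon_*n$. So
$$\mathrm{miss}(u,V\setminus A_i)\le2\varepsilon_*n\ (u\in T_i),\qquad\mathrm{miss}(u,A)\le2\varepsilon_*n\ (u\in T_B).\tag{6}$$
Call $(u,c)$, $u\in T$, *$\xi$-good* if $|(V\setminus A_i)\setminus N_c(u)|\le\xi n$ (for $u\in T_i$), respectively $|A\setminus N_c(u)|\le\xi n$ (for $u\in T_B$). By Markov, at most $\frac{2\varepsilon_*}\xi N\le\xi N$ colours are not $\xi$-good for a given $u\in T$.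

*All vertices of $A_i$.* Every $u\in A_i$ has $\bar d(u,A_i)\le\eta n+\varepsilon_*n\le2\eta n$, so
$$\mathrm{miss}(u,V\setminus A_i)\le m-\mathrm{miss}(u,A_i)=m-|A_i|+\bar d(u,A_i)\le3\eta n\qquad(u\in A_i).\tag{7}$$
By Markov, all but at most $\frac{3\eta}\omega N=\sqrt\eta N\le\omega N$ colours are *$\omega$-good* for $u$: $|(V\setminus A_i)\setminus N_c(u)|\le\omega n$.

*Vertices of $E$.* For $v\in E$ and each $i$, $\bar d(v,A_i)\ge\eta n-\varepsilon_*n\ge\frac\eta2n$. Since colours with $d_c(v,A_i)<\frac\eta4n$ contribute at most $\frac\eta4n$ to this average, and $|A_i|\le n$,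
$$\text{at least }\tfrac\eta4N\text{ colours have }|N_c(v)\cap A_i|\ge\tfrac\eta4n\qquad(v\in E,\ 1\le i\le t).\tag{8}$$

*Exact degrees.* For all $v$ and $c$,
$$|B\setminus N_c(v)|\le m,\quad d_c(v,B)\ge|B|-m;\qquad d_c(v,A_i)\ge s_i.\tag{9}$$

## A remainder that splits into two halves

When $b=2$, the set $B$ will have to be perfectly matched, and there is a parity obstruction. *Example.* Let $k=3$ and let all $G_c$ be the same graph: $A$ independent of size $m$, joined completely to $B=X\cup Y$, where $X,Y$ are disjoint cliques of size $m$ with no edges between them, $m$ odd. A triangle meets $A$ in at most one vertex, so in a factor each meets it in exactly one, and its other two vertices lie both in $X$ or both in $Y$. As $|X|$ is odd, there is no triangle factor. The degree of a vertex in $X$ is $2m-1$, one below the bound. So the exact degree condition must be used to get an edge between $X$ and $Y$.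

**Definition 6 (split).** Let $b=2$. The system is *split* if there is a partition $B^0=X^0\cup Y^0$ into $m$-sets with $\sum_ce_c(X^0,Y^0)\le\lambda Nn^2$. In the example, with $A_1^0=A$ and $B^0=B$, the partition $X^0=X$, $Y^0=Y$ would do.

Suppose that the system is split. Let $X=\{v\in X^0\cap T:\bar d(v,Y^0)\le\sqrt\lambda n\}$, define $Y$ symmetrically, and $U=B\setminus(X\cup Y)\supset E$. As $\sum_{v\in X^0}\bar d(v,Y^0)\le\lambda n^2$, at most $\sqrt\lambda n$ vertices of each side violate the bound. So $|U\setminus E|\le2\sqrt\lambda n$, $|U|\le\varepsilon_*n+2\sqrt\lambda n\le3\sqrt\lambda n$, and $|X|,|Y|\ge m-3\sqrt\lambda n$. (Here $\varepsilon_*\le\xi\le\sqrt\lambda$.)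

For $u\in X$ we have $d_c(u,B^0)\ge2m-m=m$ for all $c$, so $\mathrm{miss}(u,X)\le\mathrm{miss}(u,X^0)\le\bar d(u,Y^0)\le\sqrt\lambda n$. Call $(u,c)$, $u\in X$, *$\kappa$-good* if $|X\setminus N_c(u)|\le\kappa n$. By Markov all but at most $\frac{\sqrt\lambda}\kappa N=\kappa N$ colours are $\kappa$-good for $u$. Similarly for $Y$.

For $v\in U$ and each $c$, by (9), $d_c(v,X)+d_c(v,Y)\ge|B|-m-|U|\ge m-\varepsilon_*n-3\sqrt\lambda n\ge\frac{2m}3$. So one of $X,Y$ contains at least $\frac m3$ neighbours of $v$, and for one of the sides this holds for at least $\frac N2$ colours. Put $v$ into $\tilde X$ if this side can be taken to be $X$, otherwise into $\tilde Y$. With $X\subset\tilde X$ and $Y\subset\tilde Y$ this gives a partition $B=\tilde X\cup\tilde Y$.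

## Extending partial cliques

In the construction we repeatedly start with one, two or $b+1$ prescribed vertices and complete them to a rainbow $K_k$. The following lemma does this once and for all.

**Extension Lemma.** Let $Z\subset V\cup C$ be forbidden and let $S$ be a set of vertices all of whose pairs are edges, coloured rainbow. Let $I\subset\{i:A_i\cap S=\emptyset\}$ and $b'\ge0$ with $|S|+b'+|I|\le k$, and $b'=0$ or $|S\cap B|+b'\le b$. Suppose that either

* (EL1) $S\cap E=\emptyset$ and $|Z|\le\frac n{8k}$; or
* (EL2) $S\cap E=\{v\}$, $S\setminus\{v\}\subset T$ and $|Z|\le\frac\eta{16}n$.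

Then $S$ extends to a rainbow clique by adding $b'$ vertices of $T_B$ and one vertex of $T_i$ for each $i\in I$; all new vertices and colours avoid $Z$. In the split case, if $b'\ge1$: when $S\cap B=\emptyset$, the new $B$-vertices may be required to lie all in $X$, or all in $Y$; when $S\cap B=\{v\}$, $v\in\tilde X$ (resp. $\tilde Y$), and either $v\in X\cup Y$ or $S=\{v\}$, the new $B$-vertex may be required to lie in $X$ (resp. $Y$).

($S$ itself and its colours are allowed to be in $Z$.)

*Proof.* "Unused" means not yet used in the clique being built. Vertices are added one at a time. For a new vertex we first fix distinct unused colours outside $Z$ for its edges to all earlier vertices, and then choose the vertex in the intersection of the corresponding neighbourhoods; it is then automatically different from the earlier vertices.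

**Step 1: the $B$-vertices.** A new $z$ is chosen in $T_B\setminus Z$. For each earlier $u\in A$ use an $\omega$-good colour; this excludes at most $\omega n$ vertices each, as $B\subset V\setminus A_i$. For each earlier $u\in B$ use an arbitrary colour; by (9) this excludes at most $m$ vertices each, and there are at most $b-1$ such $u$. At least
$$bm-\varepsilon_*n-|Z|-k\omega n-(b-1)m\ge m-\varepsilon_*n-\tfrac m8-\tfrac3{10}m>0$$
choices remain. In the split case with $z\in X$ required ($Y$ is symmetric), there is at most one earlier vertex in $B$, since $b=2$. If it lies in $X$, use a $\kappa$-good colour for it, excluding at most $\kappa n$ vertices of $X$; then at least $|X|-\kappa n-k\omega n-|Z|>0$ choices remain. (The same count works when there is no earlier vertex in $B$.) If $S=\{v\}$ with $v\in U\cap\tilde X$, use for $v$ one of its at least $\frac N2$ colours with at least $\frac m3$ neighbours in $X$; there is no other earlier vertex, and at least $\frac m3-|Z|>0$ choices remain.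

**Step 2: the vertices in the $T_i$.** For $i\in I$ a new $a$ is chosen in $T_i\setminus Z$. Use $\omega$-good colours for earlier $u\in A\setminus T$, $\xi$-good colours for earlier $u\in T$ and, under EL2, a colour with $|N_c(v)\cap A_i|\ge\frac\eta4n$ for $v$. The earlier vertices in $A$ lie in parts other than $A_i$, so the good colours exclude at most $\omega n$, respectively $\xi n$, vertices of $A_i$ each. Under EL1 every earlier vertex lies in $A\cup T$, and, as $\xi\le\omega$, at least $m-\varepsilon_*n-k\omega n-|Z|>0$ choices remain. Under EL2 all earlier vertices other than $v$ are in $T$, and $|A_i\setminus T_i|\le\varepsilon_*n$, so at least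
$$\tfrac\eta4n-k\xi n-\varepsilon_*n-\tfrac\eta{16}n>0$$
choices remain, because $k\xi\le\frac\eta{16}$ and $9\varepsilon_*\le\xi^2$.

**Step 3: enough colours.** For $v$ under EL2 in Step 2 there are, by (8), at least $\frac\eta4N-|Z|-q>0$ colours available. In all other cases at least $\frac12N-|Z|-q>0$ suitable colours are available, since $N\ge n$. $\square$

## Balancing the parts and covering the exceptions

We remove rainbow cliques $K_k$, pairwise disjoint in vertices and colours. At each time $Z$ contains everything used so far and all reserved elements. A clique is *standard* if it has one vertex in each $A_i$ and $b$ in $B$. In the split case, except where explicitly stated, every clique meets each of $\tilde X,\tilde Y$ in $0$ or $2$ vertices; the last part of the Extension Lemma makes this possible in every application below.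

**Step 1: reserve surplus edges.** The aim is to have, in each oversized $A_i$, edges that allow a clique to use two vertices of $A_i$. For each $i$ with $s_i>0$, (9) says $\delta(G_c[A_i])\ge s_i$, and $s_i\le\varepsilon_*n\le\frac m4$. By Lemma 5 take a rainbow matching $M_i$ of size $s_i$ in $A_i$, with disjoint colour sets for different $i$ ($F$ being the colours already taken; at most $\varepsilon_*n$ of them). Reserve these vertices and colours, at most $3\varepsilon_*n$ elements.

**Step 1′ (only in the split case, if $s_B=0$ and $|\tilde X|$ is odd): fix the parity.** Now $|\tilde X|+|\tilde Y|=2m$, so both are odd; by symmetry let $|\tilde X|\le m$. Take $x\in X$ and an unreserved colour $c$. By (9) $d_c(x,B)\ge m>|\tilde X\setminus\{x\}|$, so $x$ has a $G_c$-neighbour $y\in\tilde Y$; nothing in $B$ is used or reserved so far. Extend $S=\{x,y\}$, with $xy$ in colour $c$, with $b'=0$, $I=[t]$ to a standard clique, using EL2 if $y\in E$ (as $x\in T$) and EL1 otherwise. Afterwards the uncovered parts of $\tilde X$ and $\tilde Y$ are both even.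

**Step 2: remove the imbalance.** The surplus units are the edges of the $M_i$, and $s_B$ units of $B$ if $s_B>0$. The deficit units are $-s_j$ units of $A_j$ if $s_j<0$, and $-s_B$ units of $B$ if $s_B<0$. There are equally many of both, at most $\varepsilon_*n$; match them bijectively. For each pair remove one clique with $k$ vertices, which takes one vertex too many from the surplus part and one too few from the deficit part:

* $xy\in M_i$ with deficit $A_j$: $S=\{x,y\}$, $b'=b$, $I=[t]\setminus\{i,j\}$ (EL1).
* $xy\in M_i$ with deficit $B$ (so $b\ge1$): $S=\{x,y\}$, $b'=b-1$, $I=[t]\setminus\{i\}$ (EL1).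
* A unit of $B$ with deficit $A_j$, when $b=0$: then $B=E$ and $s_B=|E|$. Take $S=\{v\}$ with a new $v\in E$, $b'=0$, $I=[t]\setminus\{j\}$ (EL2).
* A unit of $B$ with deficit $A_j$, when $b\ge1$: $S$ is a rainbow $K_{b+1}$ in $T_B$ whose vertices and colours avoid $Z$, $b'=0$, $I=[t]\setminus\{j\}$ (EL1).

In each case $|S|+b'+|I|=k$. It remains to see that the $K_{b+1}$ in the last case exists. Throughout Steps 1–2, $|Z|\le r(\varepsilon_*n+1)+3\varepsilon_*n\le5r\varepsilon_*n$.

For $b=1$, by (5) with $A=B^0$ the number of pairs (edge in $B^0$, colour) exceeds $\mu'Nn^2$. At most $(\varepsilon_*n+|Z|)nN+|Z|n^2\le11r\varepsilon_*Nn^2<\mu'Nn^2$ of them involve a vertex outside $T_B\setminus Z$ or a colour in $Z$. So a suitable edge exists.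

For $b\ge2$, not split, the system $(B^0,C)$ has minimum degree at least $bm-m=(1-\frac1b)|B^0|$ and by (5) is $(b,\mu')$-rich. Choose $x_1,\dots,x_{b-1}\in T_B\setminus Z$ forming a rainbow clique one at a time with arbitrary distinct colours outside $Z$; there are at least $bm-\varepsilon_*n-|Z|-(b-2)m>0$ choices each. Apply Lemma 1 to $(B^0,C)$ with both $k$ and $j$ equal to $b$ and $L_c=B^0$. A proportion at least $\rho(b,\mu')=\frac{\mu'}{100b}$ of the choices of $y,y'$ and $2b-1$ colours make $x_1,\dots,x_{b-1},y,y'$ a clique with each edge in the graph of its colour. The choices with $y$ or $y'$ outside $T_B\setminus Z$, with a colour in $Z$, or with a colour repeated or already used on the $x_a$ have proportion at most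
$$\frac{2(\varepsilon_*n+|Z|)}{bm}+\frac{(2b-1)|Z|}N+o(1)\le30rk\varepsilon_*<\frac{\mu'}{100b}.$$
So a good choice exists. In the split case, where $b+1=3$, take a rainbow triangle inside $X$ or inside $Y$, whichever we want, choosing its vertices one at a time and using $\kappa$-good colours for the earlier ones; at least $|X|-2\kappa n-|Z|>0$ choices remain each time, and similarly for $Y$.

*Parity in the split case with $s_B\ne0$.* The cliques made for units involving $B$ contain either exactly one vertex of $B$ (if $s_B<0$), in $X$ or in $Y$ as we like, or exactly three (if $s_B>0$), all in $X$ or all in $Y$ as we like. We make one of them last, and choose its side so that afterwards the uncovered part of $\tilde X$ is even. The other cliques of Step 2 (the first type) have both their $B$-vertices in $X$ or both in $Y$.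

*Where we stand.* If $x$ cliques have been removed so far, each $A_i$ now has $m-x$ uncovered vertices and $B$ has $b(m-x)$: a part with surplus has been hit one extra time per surplus unit, a part with deficit one time less per deficit unit. Hence in the split case the uncovered part of $\tilde Y$ is even too. All reserved elements have been used, and at most $\varepsilon_*n+1$ cliques. From now on all cliques are standard, so the proportions stay correct.

**Step 3: cover the remaining atypical vertices.** For $v\in E$ (then $b\ge1$, since for $b=0$ the set $E$ was used up in Step 2) take $S=\{v\}$, $b'=b-1$, $I=[t]$ (EL2). For $v\in A_i\setminus T$ take $S=\{v\}$, $b'=b$, $I=[t]\setminus\{i\}$ (EL1). At most $\varepsilon_*n$ cliques are used here, so up to now $|Z|\le r(2\varepsilon_*n+1)+3\varepsilon_*n\le6r\varepsilon_*n\le\frac\eta{16}n$, and every use of EL2 was legitimate.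

**Step 3′ (split case): cover the rest of $U$.** For each remaining $v\in U\setminus E\subset T_B$ take $S=\{v\}$, $b'=1$, $I=[t]$ (EL1). These are at most $2\sqrt\lambda n$ cliques.

**Step 4: use up the bad colours.** Call a colour *bad* if it is not $\xi$-good for more than $\sqrt\xi n$ vertices of $T$, or, in the split case, not $\kappa$-good for more than $\sqrt\kappa n$ vertices of $X\cup Y$. There are at most $\xi Nn$ pairs $(u,c)$ that are not $\xi$-good and at most $\kappa Nn$ that are not $\kappa$-good. So there are at most $\sqrt\xi N$ (in the split case $(\sqrt\xi+\sqrt\kappa)N$) bad colours. For each unused bad $c$ in turn pick an unused $x\in T_1$ and an unused $y\in(N_c(x)\cap T)\setminus A_1$, with $y\notin U$ in the split case. This is possible: as $k\ge3$,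
$$d_c(x,V\setminus A_1)\ge n-m-|A_1|\ge(k-2)m-\varepsilon_*n\ge m-\varepsilon_*n,$$
and $|Z|+|U|+2\varepsilon_*n<\frac m2$ (omit $|U|$ if not split; the bound for $|Z|$ follows). Extend $S=\{x,y\}$, with $xy$ in colour $c$, by EL1: if $y\in A_j$, with $b'=b$, $I=[t]\setminus\{1,j\}$; if $y\in B$, with $b'=b-1$, $I=[t]\setminus\{1\}$. In the split case with $y\in B$ we have $y\in X\cup Y$, so the new $B$-vertex can be taken on the side of $y$.

*The size of $Z$.* The number of cliques removed in all these steps is at most $2\varepsilon_*n+1+\sqrt\xi N$, plus $2\sqrt\lambda n+\sqrt\kappa N$ in the split case, each with $r$ elements, and there are at most $3\varepsilon_*n$ further reserved elements. As $N\le\frac{kn}2$, throughout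
$$|Z|\le\pi n,\qquad\pi=\begin{cases}\pi_0=3rk\sqrt\xi&\text{if not split},\\3rk(\sqrt\xi+\sqrt\lambda+\sqrt\kappa)&\text{if split},\end{cases}\qquad\pi\le\frac9{100k}<\frac1{8k}.\tag{10}$$
Here we used that $\sqrt\xi$, $\sqrt\lambda$ and $\sqrt\kappa=\lambda^{1/8}$ are at most $\frac1{100rk^2}$. So every use of EL1 was legitimate.

**The situation now.** The uncovered sets satisfy $A_i'\subset T_i$, $|A_i'|=m'$, $B'\subset T_B$, $|B'|=bm'$. The set $C'$ of unused colours has $|C'|=qm'$ and contains no bad colour. By (10), $m-m'\le\pi n$, $|C\setminus C'|\le\pi n\le\pi N$ and $m'\ge\frac m2$. In the split case $B'=X'\cup Y'$ with $X'\subset X$, $Y'\subset Y$, both of even size.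

## A rainbow $K_b$-factor of the remainder, and filling

**Step 5: a rainbow $K_b$-factor $\mathcal Q$ of $B'$ with colours in $C'$.** There is nothing to do if $b\le1$.

*Case $b\ge2$, not split, so $\pi=\pi_0$.* We check that $(B',C')$ is rich with almost the right degrees. Each vertex has at most $m$ non-neighbours (itself included) in each colour, so
$$\delta(G_c[B'])\ge|B'|-m=(1-\tfrac1b)|B'|-(m-m')\ge(1-\tfrac1b-2k\pi_0)|B'|,$$
as $|B'|\ge2m'\ge m=\frac nk$ and $m-m'\le\pi_0n\le2k\pi_0|B'|$. Every $m'$-set $A'\subset B'\subset B^0$ extends to an $m$-subset of $B^0$ by at most $\pi_0n$ vertices. So by (5), as in Fact R, $\sum_{c\in C'}e_c(A')\ge(\mu'-2\pi_0)Nn^2\ge\frac{\mu'}2|C'||B'|^2$, and $(B',C')$ is $(b,\frac{\mu'}2)$-rich.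

If $b\ge3$, then by Fact S some $C_B\subset C'$ with $|C_B|=\binom b2m'$ makes $(B',C_B)$ $(b,\frac{\mu'}4)$-rich; the size condition of Fact S holds since $\binom b2m'=\frac{b-1}2|B'|\ge\frac{|B'|}8$. Since $2k\pi_0\le\gamma_3(b,\frac{\mu'}4)$, Theorem 2 with $b$ in place of $k$ applies and gives a rainbow $K_b$-factor.

If $b=2$, a partition of $B'$ into $m'$-sets $X'',Y''$ extends to a partition of $B^0$ into $m$-sets by adding $m-m'$ vertices to each. As the system is not split,
$$\sum_{c\in C'}e_c(X'',Y'')\ge\lambda Nn^2-2(m-m')nN-|C\setminus C'|n^2\ge(\lambda-3\pi_0)Nn^2\ge\tfrac\lambda2|C'||B'|^2 .$$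
Also $|C'|=qm'\ge3m'$ and $2k\pi_0\le\gamma_7(\frac{\mu'}2,\frac\lambda2)$. Lemma 7 gives a rainbow perfect matching of $B'$.

*Case $b=2$, split.* Split $X'$ into halves $X_1,X_2$; $|X_1|\ge\frac12(m-3\sqrt\lambda n-\pi n)\ge\frac n{8k}$. Apply Lemma 6 with $\mathcal Q=\{\{x\}:x\in X_1\}$, $P=X_2$, $D$ any $|X_1|$ colours of $C'$, and $\tau=k\sqrt\kappa\le\tau_0$. Since $\tau\ge\kappa$ and $P\subset X$, a bad pair (in the sense of Lemma 6) is not $\kappa$-good. (F1) holds as each $u\in X$ has at most $\kappa N\le\tau n$ colours that are not $\kappa$-good. (F2) holds as no colour of $C'$ is bad, so each is not $\kappa$-good for at most $\sqrt\kappa n\le\tau n$ vertices. (F3) holds as for $p\in X$ the number of pairs is at most $N\,\mathrm{miss}(p,X)\le\sqrt\lambda nN\le\tau n^2$. Then do the same for $Y'$ with other colours of $C'$. This gives a rainbow perfect matching of $B'$; it uses $m'\le|C'|$ colours.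

**Step 6: filling.** The aim is to enlarge all cliques by one vertex from each remaining part. If $b\ge1$, start with the $m'$ cliques of $\mathcal Q$ (the singletons of $B'$ if $b=1$) and process $A_1',\dots,A_t'$ in turn. If $b=0$, start with the singletons of $A_1'$ and process $A_2',\dots,A_t'$. When processing $A_i'$ we have $m'$ disjoint rainbow cliques of a common size $g$, $1\le g\le k-1$, on the earlier parts. Apply Lemma 6 with these cliques as $\mathcal Q$, $P=A_i'$, $D$ any set of $gm'$ unused colours of $C'$, and $\tau=k\sqrt\xi\le\tau_0$; here $M=m'\ge\frac n{2k}$.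

A bad pair is not $\xi$-good, since $\tau\ge\xi$, and $A_i'\subset V\setminus A_j$ for $j\ne i$ and $A_i'\subset A$. (F1): each $u\in T$ has at most $\xi N\le\tau n$ colours that are not $\xi$-good. (F2): no colour of $C'$ is bad, so each is not $\xi$-good for at most $\sqrt\xi n\le\tau n$ vertices of $T$. (F3): for $p\in T_i$ the number of pairs is, by (6), at most $N\,\mathrm{miss}(p,V\setminus A_i)\le2\varepsilon_*nN\le\tau n^2$. So Lemma 6 applies: each clique $Q$ gets the vertex $\varphi(Q)$, the edge $u\varphi(Q)$ having colour $\sigma(u)$. The total number of colours used in Steps 5 and 6 is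
$$\binom b2m'+\sum_{g=b}^{k-1}gm'=qm'$$
(with $g$ starting at $1$ if $b=0$), so enough colours are always available.

After all parts are processed we have $m'$ disjoint rainbow $K_k$'s covering all uncovered vertices and using $qm'=|C'|$ distinct colours of $C'$, i.e. all of them. Together with the removed cliques they form a $K_k$-factor using each of the $N$ colours exactly once: a transversal $K_k$-factor. This proves Theorem 1. $\blacksquare$

With the Joos–Kim theorem for $k=2$, the Transversal Hajnal–Szemerédi conjecture holds for all $k\ge2$.
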